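# Smooth fans and their endpoint sets

## 1. Fans, smoothness and endpoints

A continuum is a compact connected metric space. It is hereditarily unicoherent if the intersection of any two of its subcontinua is connected (the empty set counts as connected). A ramification point of a hereditarily unicoherent, arcwise connected continuum is a point that is the common end of three arcs, any two of which meet only in that point.

**Definition (fan).** A fan is a hereditarily unicoherent, arcwise connected continuum with exactly one ramification point $p$, called the vertex. For points $x,y$ of a fan, $[x,y]$ denotes the unique arc joining them.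

Example: for $n\ge 3$, glue $n$ arcs at a common end $p$. Another example is the cone over the convergent sequence $\{0\}\cup\{1/n:n\ge1\}$, with the cone point as vertex. It has infinitely many arcs from $p$, converging to one of them. (Proposition 1 below covers both.)

**Definition (smooth).** A fan $X$ with vertex $p$ is smooth if $x_n\to x$ in $X$ implies that $[p,x_n]\to[p,x]$ in the Hausdorff metric.

In the cone over a convergent sequence, a point at height $t$ over $x$ has $[p,(x,t)]=\{x\}\times[0,t]$, and these arcs depend continuously on $(x,t)$. So this cone is smooth.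

For a fan that is not smooth, work in the plane. Let $p=(0,0)$ and $L_0=[0,1]\times\{0\}$. For $n\ge2$ put $s_n=\frac12\left(\frac1n+\frac1{n-1}\right)$, and let $L_n$ be the segment from $p$ to $(1,\frac1n)$ followed by the segment from $(1,\frac1n)$ to $e_n=(\frac12,\frac{s_n}2)$. Let $X$ be the union of $L_0$ and all $L_n$; it is compact. On $L_n\setminus\{p\}$ the slope $y/x$ takes values in $[\frac1n,s_n]$, and these intervals are disjoint. So the arcs meet only in $p$, and a subcontinuum without $p$ lies in a single $L_n$.

Let $Z\ni p$ be a subcontinuum. We claim that $Z\cap L_n$ is an initial segment of $L_n$ for every $n$. Suppose that $a\in Z\cap L_n$ and that a point $b\ne p$ of $L_n$ before $a$ is not in $Z$. If $n\ge2$, the part of $Z\cap L_n$ beyond $b$ is clopen in $Z$, since $L_n\setminus\{p\}$ is open in $X$; it contains $a$ and not $p$, a contradiction. If $n=0$ and $b=(u,0)$, then $Z$ misses a ball around $b$, so for all large $m$ the point of abscissa $u$ on the first segment of $L_m$ is not in $Z$. By the case just done, $Z\cap L_m\subset\{x\le u\}$ for these $m$. Hence the part of $Z\cap L_0$ beyond $b$ is again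 clopen in $Z$, a contradiction. So intersections of subcontinua are connected, only $p$ ramifies, and $X$ is a fan. It is not smooth: $e_n\to(\frac12,0)$, but $[p,e_n]=L_n\to L_0\neq[p,(\frac12,0)]$.

**Definition (endpoint).** A point $e$ of a fan $X$ is an endpoint of $X$ if it is an endpoint of every arc in $X$ that contains it. $E(X)$ is the set of endpoints, with the subspace topology. For $e\in E(X)$ the arc $[p,e]$ is called a leg.

Example: $n$ arcs glued at $p$, with $n\ge 3$, have $n$ endpoints. The cone over $\{0\}\cup\{1/n\}$ has the top copy of $\{0\}\cup\{1/n\}$ as its endpoint set.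

The Cantor fan is the cone over $2^\omega$, that is, $2^\omega\times[0,1]$ with $2^\omega\times\{0\}$ collapsed to a point. We use one published fact about it.

**(F1)** A fan is smooth if and only if it embeds in the Cantor fan (J. J. Charatonik, *On fans*, Dissertationes Math. 54 (1967); C. Eberhart, *A note on smooth fans*, Colloq. Math. 20 (1969)).

## 2. Upper semicontinuous functions as models

Recall that $\varphi:C\to[0,\infty)$ is upper semicontinuous (USC) if $x_n\to x$ implies $\limsup\varphi(x_n)\le\varphi(x)$. Equivalently, all sets $\{\varphi\ge a\}$ are closed. A USC function on a nonempty compact space attains its maximum. A compact metrizable space is zero-dimensional if it has a base of clopen sets; these spaces are exactly the compact spaces that embed in $2^\omega$. We fix a compatible metric $d$ on every such space.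

**Definition (model).** A model is a pair $(C,\varphi)$ with $C\ne\emptyset$ compact, metrizable and zero-dimensional, and $\varphi:C\to[0,\infty)$ USC. Put
$$G(\varphi)=\{(x,\varphi(x)):\varphi(x)>0\}\subset C\times(0,\infty),\qquad X(\varphi)=\{(x,t):0\le t\le\varphi(x)\}/(C\times\{0\}),$$
and let $p$ be the point $C\times\{0\}$ of $X(\varphi)$.

Since $\varphi$ is USC, $\{(x,t):0\le t\le\varphi(x)\}$ is compact. So $X(\varphi)$ is compact and metrizable. Off $p$ its topology is that of a subspace of $C\times(0,\infty)$, and by compactness the sets $\{t<\delta\}$ form a neighborhood base at $p$.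

Example: let $C_0=\{0\}\cup\{1/n:n\ge1\}$. The constant function $1$ gives the cone over $C_0$. The function $\varphi(1/n)=1$, $\varphi(0)=2$ gives the same cone with one leg made longer.

**Proposition 1.** (a) If $|G(\varphi)|\ge3$, then $X(\varphi)$ is a smooth fan with vertex $p$, its endpoint set is $G(\varphi)$, and the leg of $(x,\varphi(x))$ is the image of $\{x\}\times[0,\varphi(x)]$. (b) Every smooth fan is homeomorphic to some $X(\varphi)$, and $(C,\varphi)$ can be chosen with $\{\varphi>0\}$ dense in $C$.

*Proof of (a).* **Step 1: subcontinua.** This step gives hereditary unicoherence. Let $Z$ be a subcontinuum of $X(\varphi)$. If $p\notin Z$, then the projection of $Z$ to $C$ is connected, so it is one point, and $Z$ is a point or an arc in $\{x\}\times(0,\varphi(x)]$. If $p\in Z$, we claim that $(x,t)\in Z$ and $0<s<t$ imply $(x,s)\in Z$. Otherwise, since $Z$ is closed, there is a clopen $O\ni x$ with $Z\cap(O\times\{s\})=\emptyset$. Then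
$$\{(y,u)\in Z:y\in O,\ u>s\}=\{(y,u)\in Z:y\in O,\ u\ge s\}$$
is clopen in $Z$, contains $(x,t)$ and misses $p$, contradicting connectedness. So a subcontinuum through $p$ is a union of initial segments of legs. Two such sets meet in a set of the same kind, which is connected. A subcontinuum without $p$ lies in one leg, and meets any other subcontinuum in an arc, a point or the empty set. So $X(\varphi)$ is hereditarily unicoherent.

**Step 2: vertex, arcs, endpoints.** This step identifies the combinatorial data. $X(\varphi)$ is a union of at least three arcs that meet only in $p$, so it is an arcwise connected continuum and $p$ ramifies. If $z=(x,t)$ with $t>0$, then subarcs starting at $z$ that miss $p$ lie in $\{x\}\times(0,\varphi(x)]$ by Step 1, so $z$ is not a common end of three arcs meeting only in $z$. Hence $X(\varphi)$ is a fan with vertex $p$. By Step 1 an arc from $p$ to $(x,t)$ contains the image of $\{x\}\times[0,t]$, hence equals it. If $\varphi(x)>0$ and $(x,\varphi(x))$ were interior to an arc, a small subarc around it would lie in $\{x\}\times(0,\varphi(x)]$ with the top point in its interior, which is impossible.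 All other points ($p$, and $(x,t)$ with $0<t<\varphi(x)$) are interior to arcs. So $E(X(\varphi))=G(\varphi)$.

**Step 3: smoothness.** If $(x_n,t_n)\to(x,t)$ with $t>0$, then $x_n\to x$, $t_n\to t$, and $\{x_n\}\times[0,t_n]\to\{x\}\times[0,t]$. If $(x_n,t_n)\to p$, then $t_n\to0$ and the arcs shrink to $p$. So $X(\varphi)$ is smooth.

*Proof of (b).* By (F1), regard the smooth fan $X$ as a subset of the Cantor fan with cone point $v$. As in Step 2, arcs without $v$ lie in some $\{c\}\times(0,1]$, so only $v$ can be a ramification point of $X$; hence $v$ is the vertex of $X$. The arc in the Cantor fan from $v$ to $(c,t)$ is unique, so $(c,t)\in X$ implies $\{c\}\times[0,t]\subset X$, because $X$ is arcwise connected. Put $\varphi(c)=\max\{t:(c,t)\in X\}$. Since $X$ is closed, $\varphi$ is USC, and $X=X(\varphi)$. Finally, replacing $C$ by $\overline{\{\varphi>0\}}$ does not change $X(\varphi)$. $\square$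

One operation on models will be used three times: multiplication by a continuous function.

**Lemma 2 (damping).** Let $(C,\varphi)$ be a model and $g:C\to[0,\infty)$ continuous with zero set $Z$. Then $g\varphi$ is USC, and $(x,y)\mapsto(x,g(x)y)$ is a homeomorphism of $\{(x,y)\in G(\varphi):x\notin Z\}$ onto $G(g\varphi)$.

*Proof.* If $x_n\to x$, then $\limsup g(x_n)\varphi(x_n)= g(x)\limsup\varphi(x_n)\le g(x)\varphi(x)$, since $\varphi$ is bounded. The map is a continuous bijection, because $g\varphi(x)>0$ exactly when $x\notin Z$ and $\varphi(x)>0$. Its inverse $(x,y)\mapsto(x,y/g(x))$ is continuous as $g>0$ off $Z$. $\square$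

## 3. Complete Erdős space and the Lelek fan

**Definition (complete Erdős space).**
$$\mathfrak E_c=\left\{\langle x_n\rangle_{n\in\omega}\in\ell^2:\ \forall i\in\omega,\ x_i\in\{0\}\cup\{1/n:n\in\mathbb N\}\right\},$$
a subspace of the Hilbert space $\ell^2$.

Example: the unit vectors lie in $\mathfrak E_c$ and have mutual distances $\sqrt2$, so $\mathfrak E_c$ is not compact. It has no isolated points. Given $x\in\mathfrak E_c$, replace the single coordinate $x_i$ by $0$ if $x_i\ne0$, and by $1/(i+1)$ if $x_i=0$. The new point differs from $x$ by $x_i$ or $1/(i+1)$, which tends to $0$ as $i\to\infty$.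

**Definition (Lelek fan).** The Lelek fan is the smooth fan whose set of endpoints is dense.

**(F2)** Up to homeomorphism there is exactly one smooth fan with a dense set of endpoints (W. Bula and L. Oversteegen, Proc. AMS 108 (1990); W. J. Charatonik, Houston J. Math. 15 (1989)). Its endpoint set is homeomorphic to $\mathfrak E_c$, and it is the only smooth fan with this endpoint set (Kawamura, Oversteegen and Tymchatyn, Fund. Math. 150 (1996)).

Here is a model of the Lelek fan in which the first part of the second sentence is visible. Let $C=\left(\{0\}\cup\{1/n:n\in\mathbb N\}\right)^\omega$ with the product topology, and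
$$\varphi(x)=\frac1{1+\|x\|^2},\qquad \|x\|^2=\sum_i x_i^2\in[0,\infty],\qquad \tfrac1\infty=0 .$$

* $\varphi$ is USC: if $x^n\to x$ coordinatewise, then $\|x\|^2\le\liminf\|x^n\|^2$.
* $G(\varphi)\cong\mathfrak E_c$ via $x\mapsto(x,\varphi(x))$. The inverse is continuous: if $x^n\to x$ coordinatewise and $\|x^n\|\to\|x\|<\infty$, then $\langle x^n,x\rangle\to\|x\|^2$ (bounded norms and coordinatewise convergence), so $\|x^n-x\|^2=\|x^n\|^2+\|x\|^2-2\langle x^n,x\rangle\to0$.
* $G(\varphi)$ is dense in $X(\varphi)$. A point $(x,s)$ with $0<s<\varphi(x)$ has $s=1/(1+r^2)$ with $r>\|x\|$. Keep the first $N$ coordinates of $x$, let $\lfloor a_N N^2\rfloor$ further coordinates be $1/N$, where $a_N=r^2-\sum_{i<N}x_i^2>0$, and let the rest be $0$ ($N\ge1$). The square norm is within $1/N^2$ of $r^2$. So as $N\to\infty$ these endpoints converge to $(x,s)$. The vertex is a limit of such points $(x,s)$.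

## 4. When does the endpoint set determine the fan?

The following facts are known.

**(K1)** For every smooth fan $X$, $E(X)$ is homeomorphic to a closed subset of $\mathfrak E_c$.

**(K2)** If $E(X)$ is compact, then $X$ is homeomorphic to the cone over $E(X)$.

By (K2) and (F2), if $E$ is compact or homeomorphic to $\mathfrak E_c$, then at most one smooth fan, up to homeomorphism, has endpoint set homeomorphic to $E$. R. Hernández-Gutiérrez and L. C. Hoehn, in *Smooth fans that are endpoint rigid*, arXiv:2206.12776 (2022), ask about the converse. Let $E$ be a closed subset of $\mathfrak E_c$ such that, up to homeomorphism, exactly one smooth fan $X$ has $E(X)\cong E$. Must $E$ be compact or homeomorphic to $\mathfrak E_c$? The answer is yes.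

**Theorem 1.** Let $X$ be a smooth fan with $E(X)$ noncompact and $E(X)\not\cong\mathfrak E_c$. Then there are smooth fans $X',X''$ with $E(X')\cong E(X'')\cong E(X)$ and $X'\not\cong X''$. Consequently, if $E$ is a closed subset of $\mathfrak E_c$ for which there is exactly one smooth fan $X$ with $E(X)\cong E$, then $E$ is compact or $E\cong\mathfrak E_c$.

Together with the known facts: if $E\cong E(X)$ for some smooth fan $X$, then $E$ determines $X$ if and only if $E$ is compact or $E\cong\mathfrak E_c$. The number two in Theorem 1 cannot be improved:

**Theorem 2.** For $E=\mathfrak E_c\sqcup\{\mathrm{pt}\}$ there are exactly two smooth fans, up to homeomorphism, with endpoint set homeomorphic to $E$.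

## 5. Compact sets and the countable discrete space, by hand

Compact $E$. In a model, (K2) takes three lines. Let $G(\varphi)$ be compact. The projection $G(\varphi)\to C$ is injective and continuous, so it is a homeomorphism onto $\{\varphi>0\}$, which is compact, and $\varphi$ is continuous and positive there. Then $(x,t)\mapsto(x,t/\varphi(x))$ is a homeomorphism of $X(\varphi)$ onto the cone over $\{\varphi>0\}\cong E$.

The simplest noncompact case is $E=\omega$, the countable discrete space. Recall $C_0=\{0\}\cup\{1/n:n\ge1\}$.

* Fan $H$: $C=C_0$, $\varphi(1/n)=1/n$, $\varphi(0)=0$. The legs shrink to $p$, and $\overline{E(H)}=E(H)\cup\{p\}$.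
* Fan $B$: $C=C_0$, $\varphi(1/n)=1$, $\varphi(0)=2$. The endpoints $(1/n,1)$ converge to $(0,1)$, which is an interior point of the leg of $(0,2)$. So $E(B)$ is again infinite and discrete.

To tell $H$ and $B$ apart, we look at where endpoints accumulate.

**Definition (clean leg).** A leg $[p,e]$ of a smooth fan $X$ is clean if $\overline{E(X)}\cap[p,e]\subset\{p,e\}$.

A homeomorphism between smooth fans preserves vertices, endpoints, legs and cleanness. All legs of $H$ are clean; in $B$ exactly one leg, that of $(0,2)$, is not clean. (Over an isolated point of $C$, points strictly between $p$ and the endpoint have neighborhoods contained in the leg.) So $H\not\cong B$. Gluing $k$ copies of $B$ at their vertices gives a fan with endpoint set $\cong\omega$ and exactly $k$ unclean legs, so $\omega$ belongs to infinitely many different smooth fans.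

In general, if $E(X)$ is compact, then $\overline{E(X)}=E(X)$ and every leg is clean. If $E(X)$ is dense, then no leg is clean.

## 6. Altering one leg, and what it costs to make legs unclean

A natural plan for Theorem 1 is to keep the given $X$ and change one leg, as $B$ was obtained by lengthening one leg of a cone, so that the number of unclean legs changes. This stops working when $X$ already has infinitely many legs of both kinds. Let $W$ be the fan made of copies of $B$, the $n$th one scaled by $1/n$, shrinking to $p$. Its model is $C_W=\{\infty\}\cup\bigcup_{n\ge1}\{n\}\times C_0$, where the blocks converge to $\infty$, with $\varphi_W(n,x)=\frac1n\varphi_B(x)$ and $\varphi_W(\infty)=0$. Then $E(W)\cong\omega$. Gluing one more copy of $B$ to $W$ at $p$ adds an unclean leg, but the result is homeomorphic to $W$: send the new block to block $1$ and block $n$ to block $n+1$, multiplying heights by $1$ and by $n/(n+1)$ respectively; the factors tend to $1$ at $\infty$. So a local change of $X$ need not change anything.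

The way out is to forget $X$ and to build two fans from $E$ that are as far apart as possible: one with at least one clean leg, one with none at all.

To make all legs unclean, a first try is to split $E$ into clopen pieces $B_0,B_1,B_2,\dots$ and to place small copies of $B_1,B_2,\dots$ so that their endpoints accumulate at interior points of the legs belonging to $B_0$. Fan $B$ is exactly this, with one-point pieces. One sees the cost: one leg became unclean, all the others were used up for it, and they are clean themselves. Each piece that serves must be served in its turn. So the pieces should be indexed by an infinitely branching tree of infinite depth, where the children of a node serve that node. For $E=\omega$ this can be written down explicitly.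

**Example (no clean leg, $E\cong\omega$).** Let $C=2^\omega$ be the space of all subsets of $\omega$, and $\varphi(A)=2^{-|A|}$, with $\varphi(A)=0$ for infinite $A$.

* USC: if $A_n\to A$, every finite subset of $A$ is eventually contained in $A_n$, so $\liminf|A_n|\ge|A|$ and $\limsup\varphi(A_n)\le\varphi(A)$.
* $G(\varphi)$ is discrete: if $A$ is finite, $A_n\to A$ and $\varphi(A_n)\to\varphi(A)$, then eventually $A\subset A_n$ and $|A_n|=|A|$, so $A_n=A$. Thus $G(\varphi)$ is countably infinite and discrete.
* No leg is clean: if $A$ is finite, then $A\cup\{k\}\to A$ as $k\to\infty$, and $\varphi(A\cup\{k\})=\frac12\varphi(A)$ for $k\notin A$. So the midpoint of the leg of $A$ is a limit of endpoints.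

The child $A\cup\{k\}$ has half the height of $A$. The factor $\frac12$ does two jobs. It puts the limit of the children's endpoints at an interior point of the leg, and it keeps them away from the endpoint, so that the topology of $E$ does not change. Section 9 carries this out for general pieces.

## 7. A compact band of legs, and a fan with a clean leg

**Lemma 3 (a clopen band).** Let $(C,\varphi)$ be a model with $G(\varphi)$ infinite and not dense in $X(\varphi)$. Then there are a nonempty compact $O\subset C$ and $s>0$ with $\varphi\ge s$ on $O$ and $G(\varphi|_O)$ clopen in $G(\varphi)$.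

*Proof.* The nonempty open set $X(\varphi)\setminus\overline{G(\varphi)}$ contains a point $(c_0,s)\ne p$, since $p$ is not isolated. This point is not an endpoint, so $0<s<\varphi(c_0)$. Hence there are a clopen $O'\ni c_0$ and $0<\varepsilon<s$ such that no $x\in O'$ has $\varphi(x)\in(s-\varepsilon,s+\varepsilon)$. Let
$$O=\{x\in O':\varphi(x)\ge s\}=\{x\in O':\varphi(x)>s-\varepsilon\}.$$
It contains $c_0$, and it is compact because $\varphi$ is USC. Moreover
$$G(\varphi|_O)=\{(x,y)\in G(\varphi):x\in O',\,y\ge s\}=\{(x,y)\in G(\varphi):x\in O',\,y>s-\varepsilon\},$$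
and the first description is closed in $G(\varphi)$, the second is open. $\square$

The band $O$ may have other legs of $X$ running close to it, with endpoints below height $s$ that may accumulate on the legs over $O$. So we take the band out, put a separate copy of it next to the rest, and damp the rest to $0$ along $O$.

**Lemma 4 (freeing a band).** Let $(C,\varphi)$ be a model, $Z\subset C$ closed, $O\subset Z$ nonempty and compact with $\varphi\ge s>0$ on $O$. Let $g:C\to[0,\infty)$ be continuous with zero set exactly $Z$, and let $\varphi'$ on the disjoint union $C\sqcup O$ be $g\varphi$ on $C$ and $\varphi|_O$ on $O$. Then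
$$G(\varphi')\cong\{(x,y)\in G(\varphi):x\notin Z\}\ \sqcup\ G(\varphi|_O). \tag{1}$$
If $|G(\varphi')|\ge3$, then the smooth fan $X(\varphi')$ has a clean leg.

*Proof.* (1) is Lemma 2 together with the fact that $C$ and $O$ are clopen in $C\sqcup O$.

For the clean leg we first find a point $c\in O$ at which $\varphi|_O$ is continuous. For each rational $r$ the set $\{x\in O:\varphi(x)\ge r\}$ is closed, so its boundary in $O$ is closed and nowhere dense. By the Baire category theorem some $c\in O$ lies on none of these boundaries. If $r<\varphi(c)$ is rational, then $c$ is in the interior of $\{\varphi|_O\ge r\}$. So $\varphi|_O$ is lower semicontinuous at $c$, and hence continuous there.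

Consider $c$ as a point of the second summand $O$. Suppose that endpoints $(x_n,\varphi'(x_n))$ converge to $(c,t)$ with $t>0$. Then $x_n\to c$, so eventually $x_n$ lies in the summand $O$, and $\varphi'(x_n)=\varphi(x_n)\to\varphi(c)$. Hence $t=\varphi(c)$. Since $\varphi(c)\ge s>0$, the leg of $(c,\varphi(c))$ exists, and it is clean. $\square$

**Proposition 5.** Let $X$ be a smooth fan with $E(X)$ infinite and not dense in $X$. Then there is a smooth fan $X'$ with $E(X')\cong E(X)$ that has a clean leg.

*Proof.* Let $X=X(\varphi)$, take $O$ and $s$ from Lemma 3, and apply Lemma 4 with $Z=O$ and $g(x)=d(x,O)$. Put $A=G(\varphi|_O)$, which is clopen in $E(X)=G(\varphi)$. By (1), $E(X')\cong(E(X)\setminus A)\sqcup A\cong E(X)$. $\square$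

## 8. Splitting a noncompact endpoint set into infinitely many clopen pieces

**Lemma 6.** Let $E=G(\varphi)$ be noncompact, for a model $(C,\varphi)$. Then $E$ is the topological sum of countably infinitely many nonempty spaces, each homeomorphic to some $G(\varphi_i)$ with a model $(C_i,\varphi_i)$ such that $\max\varphi_i=1$.

*Proof.* **Step 1: a sequence escaping from $E$.** We find where $E$ fails to be compact. Choose a sequence $(c_n,\varphi(c_n))$ in $E$ with no subsequence converging in $E$. Passing to a subsequence, $(c_n,\varphi(c_n))\to(c,s)$ in the compact space $C\times[0,\max\varphi]$, and $s\le\varphi(c)$ since $\varphi$ is USC. As $(c,s)\notin E$,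
$$\text{either } s<\varphi(c),\quad\text{or } s=\varphi(c)=0. \tag{2}$$
If $c_n=c$ for infinitely many $n$, then $s=\varphi(c)>0$, against (2). So $c_n\ne c$ for large $n$, and since $c_n\to c$, each value is taken only finitely often among these. Passing to a subsequence, the $c_n$ $(n\ge1)$ are distinct and different from $c$.

**Step 2: the pieces.** We surround the $c_n$ by disjoint clopen sets that are controlled in size and in height. Let $\delta_n>0$ be the distance from $c_n$ to $\{c\}\cup\{c_m:m\ne n\}$. Choose a clopen $U_n\ni c_n$ contained in the ball of radius $\delta_n/3$ about $c_n$, with $\operatorname{diam}U_n<1/n$ and $\varphi<\varphi(c_n)+1/n$ on $U_n$ (possible by USC). Then $c\notin U_n$. The $U_n$ are pairwise disjoint, because a common point of $U_n$ and $U_m$ would give $d(c_n,c_m)<\frac{\delta_n+\delta_m}3\le\frac23d(c_n,c_m)$. Put $U=\bigcup_nU_n$, which is open, and $B_n=G(\varphi|_{U_n})$. Each $B_n$ is clopen in $E$ and contains $(c_n,\varphi(c_n))$.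

**Step 3: $\bigcup_nB_n$ is closed in $E$.** This is where the choice of sequence matters. Let $(x_j,\varphi(x_j))\to(x,\varphi(x))\in E$ with $x_j\in U_{n_j}$. If some value $n_j=n$ occurs infinitely often, then $x\in U_n$ and $(x,\varphi(x))\in B_n$. Otherwise $n_j\to\infty$ along a subsequence, and $x=c$ since $\operatorname{diam}U_{n_j}\to0$ and $c_{n_j}\to c$. Along that subsequence
$$0<\varphi(c)=\lim\varphi(x_j)\le\lim\left(\varphi(c_{n_j})+1/n_j\right)=s,$$
which contradicts (2).

**Step 4: conclusion.** So $E$ is the topological sum of the $B_n$, $n\ge1$, and of $G(\varphi|_{C\setminus U})$, where the last one is omitted if it is empty. The set $C\setminus U$ is compact and contains $c$, so it carries a model. Each of these nonempty summands comes from a model whose function has a positive maximum. Dividing by this maximum does not change the graph up to homeomorphism. $\square$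

## 9. A tree of pieces: a fan with no clean leg

**Proposition 7.** Let $X$ be a smooth fan with $E(X)$ noncompact. Then there is a smooth fan $X''$ with $E(X'')\cong E(X)$ that has no clean leg.

*Proof.* **Step 1: indexing and heights.** We assign the pieces to the nodes of a tree. Let $T=\omega^{<\omega}$ be the set of finite sequences from $\omega$, let $|s|$ be the length of $s$, and let $s^\frown k$ be $s$ followed by $k$. By Proposition 1 and Lemma 6,
$$E(X)\cong\bigsqcup_{s\in T}G(\varphi_s),\qquad\text{with models }(C_s,\varphi_s),\quad\max\varphi_s=1. \tag{3}$$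
For each $s$ choose a sequence $(d^s_k)_{k\in\omega}$ in $\{\varphi_s>0\}$ such that the set of points $(d^s_k,\varphi_s(d^s_k))$ is dense in the separable space $G(\varphi_s)$ and each of these points occurs for infinitely many $k$. The child $s^\frown k$ will serve the leg over $d^s_k$. Define
$$h_\emptyset=1,\qquad h_{s^\frown k}=\tfrac12h_s\varphi_s(d^s_k). \tag{4}$$
Then $0<h_{s^\frown k}\le\frac12h_s$ and $h_s\le2^{-|s|}$.

**Step 2: placing the pieces in the Cantor set.** Let $K=2^\omega$ with a compatible metric. We choose recursively nonempty clopen sets $O_s\subset K$ and embeddings $e_s:C_s\to O_s$ whose images $D_s$ are closed and nowhere dense. Let $O_\emptyset=K$. Given $O_s$, note that $O_s\cong2^\omega\cong2^\omega\times2^\omega$, and embed $C_s$ into the closed nowhere dense set corresponding to $2^\omega\times\{0\}$. Then, for $k=0,1,\dots$, choose a nonempty clopen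
$$O_{s^\frown k}\subset O_s\setminus\Big(D_s\cup\bigcup_{j<k}O_{s^\frown j}\Big)\quad\text{all of whose points are within }2^{-k}\text{ of }e_s(d^s_k).$$
This is possible: $e_s(d^s_k)\in D_s$ lies in the open set $O_s\setminus\bigcup_{j<k}O_{s^\frown j}$, because the earlier $O_{s^\frown j}$ miss $D_s$; and $D_s$ is closed and nowhere dense, so it does not fill any ball around $e_s(d^s_k)$.

By construction $O_t\subset O_s$ if $t$ extends $s$; $O_s\cap O_t=\emptyset$ if $s,t$ are incomparable (look at the node where they branch); and $D_s\cap O_{s^\frown k}=\emptyset$. Hence the $D_s$ are pairwise disjoint, and $D_t\cap O_s\neq\emptyset$ only if $t\supseteq s$. Indeed, if $t$ is a proper initial segment of $s$, then $O_s\subset O_{t^\frown k}$ for some $k$, and this misses $D_t$.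

**Step 3: the function.** Define $\varphi'':K\to[0,1]$ by $\varphi''(e_s(x))=h_s\varphi_s(x)$ for $x\in C_s$, $s\in T$, and $\varphi''=0$ off $\bigcup_sD_s$. On $O_s$ only points of $D_t$ with $t\supseteq s$ have positive values, and these values are at most $h_t\le h_s$. So
$$\varphi''\le h_s\ \text{ on }O_s. \tag{5}$$

**Step 4: $\varphi''$ is USC, and every $G(\varphi'')\cap(D_s\times\mathbb R)$ is open in $G(\varphi'')$.** The first statement makes $X(\varphi'')$ available, the second keeps the endpoint set equal to $E(X)$. Let $x_n\to x$ in $K$. The $s$ with $x\in O_s$ form a chain that contains $\emptyset$ and is closed under initial segments.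

*(i)* Suppose the chain is infinite. If $x\in D_s$, then $s$ is in the chain, and so is some $s^\frown k$; but $D_s\cap O_{s^\frown k}=\emptyset$. So $x\notin\bigcup_sD_s$ and $\varphi''(x)=0$. For each $s$ in the chain, $x_n\in O_s$ for large $n$, so by (5) eventually $\varphi''(x_n)\le h_s\le2^{-|s|}$. Hence $\varphi''(x_n)\to0$.

*(ii)* Suppose the chain has a largest element $s$. Then $x\in O_s\setminus\bigcup_kO_{s^\frown k}$, and $x_n\in O_s$ for large $n$. Every subsequence has a further subsequence of one of three kinds.

* First kind: $x_n\in D_s$ for all $n$. Then $x\in D_s$, as $D_s$ is closed, and $\limsup\varphi''(x_n)\le\varphi''(x)$, as $\varphi_s$ is USC.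
* Second kind: $x_n\in O_s\setminus(D_s\cup\bigcup_kO_{s^\frown k})$ for all $n$. Then $x_n$ lies in no $D_t$, so $\varphi''(x_n)=0$.
* Third kind: $x_n\in O_{s^\frown k_n}$ for all $n$. Each $O_{s^\frown k}$ is closed and misses $x$, so $k_n\to\infty$, and therefore $e_s(d^s_{k_n})\to x$. Hence $x\in D_s$, and by (5), (4) and USC of $\varphi_s$
$$\limsup\varphi''(x_n)\le\limsup\tfrac12h_s\varphi_s(d^s_{k_n})\le\tfrac12\varphi''(x). \tag{6}$$

So $\varphi''$ is USC. Now let $x\in D_s$, $\varphi''(x)>0$ and $\varphi''(x_n)\to\varphi''(x)$. Since $D_s$ misses all $O_{s^\frown k}$, $s$ is the largest element of the chain of $x$. A subsequence of the second kind would give $\varphi''(x)=0$, one of the third kind $\varphi''(x)\le\frac12\varphi''(x)$ by (6). So $x_n\in D_s$ for all large $n$, which proves the openness.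

**Step 5: the endpoint set.** The sets $G(\varphi'')\cap(D_s\times\mathbb R)$ partition $G(\varphi'')$ into open sets, and $(x,t)\mapsto(e_s(x),h_st)$ maps $G(\varphi_s)$ homeomorphically onto the one with index $s$. By (3), $G(\varphi'')\cong\bigsqcup_sG(\varphi_s)\cong E(X)$. Put $X''=X(\varphi'')$. By Proposition 1, $X''$ is a smooth fan with $E(X'')\cong E(X)$.

**Step 6: no leg is clean.** Let $c=e_s(x)$ with $\varphi''(c)>0$. Since the points $(d^s_k,\varphi_s(d^s_k))$ are dense in $G(\varphi_s)$ and each is repeated infinitely often, there are $k_j\to\infty$ with $(d^s_{k_j},\varphi_s(d^s_{k_j}))\to(x,\varphi_s(x))$. As $\max\varphi_{s^\frown k_j}=1$, there is $x_j\in D_{s^\frown k_j}\subset O_{s^\frown k_j}$ with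
$$\varphi''(x_j)=h_{s^\frown k_j}=\tfrac12h_s\varphi_s(d^s_{k_j})\to\tfrac12\varphi''(c).$$
Also $x_j$ is within $2^{-k_j}$ of $e_s(d^s_{k_j})\to c$, so $x_j\to c$. Hence $(c,\frac12\varphi''(c))\in\overline{E(X'')}$, and the leg of $(c,\varphi''(c))$ is not clean. $\square$

## 10. Proof of Theorem 1

Let $X$ be a smooth fan with $E(X)$ noncompact and $E(X)\not\cong\mathfrak E_c$. Then $E(X)$ is infinite. If it were dense in $X$, then $X$ would be the Lelek fan and $E(X)\cong\mathfrak E_c$ by (F2). So $E(X)$ is not dense. Proposition 5 gives $X'$ with a clean leg, Proposition 7 gives $X''$ with no clean leg, and $E(X')\cong E(X'')\cong E(X)$. Since homeomorphisms preserve clean legs, $X'\not\cong X''$.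

Now let $E$ be a closed subset of $\mathfrak E_c$ for which there is exactly one smooth fan $X$ with $E(X)\cong E$. If $E$ were neither compact nor homeomorphic to $\mathfrak E_c$, the fans $X'$ and $X''$ would contradict uniqueness. $\blacksquare$

Note where the hypotheses enter: the clean leg needs that $E(X)$ is infinite and not dense in $X$, and the fan without clean legs needs only that $E(X)$ is noncompact.

## 11. Any endpoint of the Lelek fan can be moved to any other

For Theorem 2 we shall attach an arc to an endpoint of the Lelek fan. The next lemma shows that the choice of the endpoint does not matter. It constructs the homeomorphism directly, and does not use (F2).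

**Lemma 8 (endpoint transitivity).** Let $(C,\varphi)$ and $(D,\psi)$ be models with $\{\varphi>0\}$, $\{\psi>0\}$ dense in $C$, $D$ and $G(\varphi)$, $G(\psi)$ dense in $X(\varphi)$, $X(\psi)$. Let $\varphi(c)>0$ and $\psi(d)>0$. Then there is a homeomorphism $X(\varphi)\to X(\psi)$ mapping $(c,\varphi(c))$ to $(d,\psi(d))$.

The plan is to find a homeomorphism $h:C\to D$ with $h(c)=d$ and a continuous $\alpha>0$ with $\psi(h(x))=\alpha(x)\varphi(x)$. We build $h$ by matching finer and finer clopen partitions, and get $\alpha$ as the limit of the ratios of the maxima on matched sets.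

*Proof.* For nonempty clopen $U$ in $C$ or $D$ let $M(U)$ be the maximum of $\varphi$, respectively $\psi$, on $U$. It is positive by density. For a pair $(U,V)$ of nonempty clopen sets $U\subset C$, $V\subset D$ put $r(U,V)=M(V)/M(U)$.

**Step 1: splitting.** We show that a clopen set can release pieces with prescribed lower maxima. Let $V\subset D$ be clopen, $z\in V$, $0<s_1,\dots,s_k<\psi(z)$ and $\eta>0$. Then there are disjoint nonempty clopen $V_1,\dots,V_k\subset V\setminus\{z\}$ with $|\log(M(V_i)/s_i)|<\eta$. Indeed, $(z,s_i)\in X(\psi)=\overline{G(\psi)}$, so there are points $y$ arbitrarily close to $z$ with $\psi(y)$ arbitrarily close to $s_i$; as $s_i<\psi(z)$, such $y$ differ from $z$. Choosing them successively closer to $z$ we get distinct $y_1,\dots,y_k\in V\setminus\{z\}$ with $|\log(\psi(y_i)/s_i)|<\eta/2$. By USC there are disjoint clopen neighborhoods $V_i\subset V\setminus\{z\}$ of $y_i$ with $\psi(y_i)\le M(V_i)<e^{\eta/2}\psi(y_i)$. The same holds in $C$.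

**Step 2: what is to be constructed.** Let $\rho=\psi(d)/\varphi(c)$ and $\varepsilon_n=2^{-n}$ for $n\ge1$. Choose $\varepsilon_0\ge\varepsilon_1$ with $M(C)\le e^{\varepsilon_0}\varphi(c)$ and $M(D)\le e^{\varepsilon_0}\psi(d)$. We construct finite clopen partitions $P_n$ of $C$ and $Q_n$ of $D$ into nonempty sets and a bijection between them; corresponding sets form the matched pairs of stage $n$. The partitions $P_{n+1},Q_{n+1}$ refine $P_n,Q_n$ compatibly with the matching, and the following hold.

* (a) One matched pair $(U,V)$ is marked: $c\in U$, $d\in V$, and $M(U)\le e^{\varepsilon_n}\varphi(c)$, $M(V)\le e^{\varepsilon_n}\psi(d)$. (Every other pair then contains neither $c$ nor $d$.)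
* (b) If $(U',V')$ of stage $n+1$ lies in $(U,V)$ of stage $n$, then $|\log r(U',V')-\log r(U,V)|\le5\varepsilon_n$.
* (c) For $n\ge1$ all sets of stage $n$ have diameter less than $1/n$.

Stage $0$ is the marked pair $(C,D)$. For the passage from stage $n$ to $n+1$ write $\varepsilon=\varepsilon_n$, $\varepsilon'=\varepsilon_{n+1}$; then $\varepsilon'\le\varepsilon$. It consists of two half-steps: the first makes the sets in $C$ small, the second those in $D$.

**Step 3: half-step for an unmarked pair $(U,V)$.** Let $\varphi(x)=M(U)$ with $x\in U$, and $\psi(z)=M(V)$ with $z\in V$. Partition $U$ into clopen sets $W_0\ni x,W_1,\dots,W_k$ of diameter less than $1/(n+1)$. For $i\ge1$ put $s_i=e^{-\varepsilon/2}r(U,V)M(W_i)$. Since $M(W_i)\le M(U)$, we have $s_i<M(V)=\psi(z)$. By Step 1 split off $V_i\subset V\setminus\{z\}$ with $|\log(M(V_i)/s_i)|<\varepsilon/2$, put $V_0=V\setminus\bigcup_{i\ge1}V_i\ni z$, and match $W_i$ with $V_i$. For $i\ge1$,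
$$\log r(W_i,V_i)-\log r(U,V)=\log(M(V_i)/s_i)-\varepsilon/2,$$
which is less than $\varepsilon$ in absolute value. For $i=0$ nothing changes, since $M(W_0)=M(U)$ and $M(V_0)=M(V)$.

**Step 4: half-step for the marked pair $(U,V)$.** Here the top of $V$ may be taken away from $d$, so we compare with $\rho$ instead. Assume $M(U)\le e^\varepsilon\varphi(c)$ and $M(V)\le e^\varepsilon\psi(d)$. As also $M(U)\ge\varphi(c)$ and $M(V)\ge\psi(d)$,
$$|\log r(U,V)-\log\rho|\le\varepsilon. \tag{7}$$
Partition $U$ into clopen sets $W_0\ni c,W_1,\dots,W_k$ of diameter less than $1/(n+1)$ with $M(W_0)\le e^{\varepsilon'}\varphi(c)$, which is possible by USC. For $i\ge1$ put $s_i=e^{-2\varepsilon}\rho M(W_i)$; then $s_i\le e^{-2\varepsilon}\rho\,e^{\varepsilon}\varphi(c)=e^{-\varepsilon}\psi(d)<\psi(d)$. Split off $V_i\subset V\setminus\{d\}$ with $|\log(M(V_i)/s_i)|<\varepsilon$, put $V_0=V\setminus\bigcup_{i\ge1}V_i\ni d$, and match $W_i$ with $V_i$. For $i\ge1$,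
$$\left|\log r(W_i,V_i)-\log\rho\right|=\left|\log(M(V_i)/s_i)-2\varepsilon\right|\le3\varepsilon, \tag{8}$$
so by (7) $\log r$ changes by at most $4\varepsilon$. The pair $(W_0,V_0)$ is the new marked pair, with $M(W_0)\le e^{\varepsilon'}\varphi(c)$ and $M(V_0)\le M(V)\le e^\varepsilon\psi(d)$.

**Step 5: both half-steps together.** Apply the half-step to all pairs, and then apply it with the roles of $C$ and $D$ interchanged to all resulting pairs. This is allowed for the marked pair $(W_0,V_0)$, since $\varepsilon'\le\varepsilon$ gives the assumption of Step 4. The piece of $V_0$ that contains $d$ is now chosen with $M\le e^{\varepsilon'}\psi(d)$, and what remains of $W_0$ around $c$ still has $M\le e^{\varepsilon'}\varphi(c)$. So (a) holds at stage $n+1$. After the second half-step the sets in $D$ have diameter less than $1/(n+1)$, and those in $C$ are subsets of sets that had this property already, so (c) holds. For (b) we compare with the pair of stage $n$.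

* A pair coming from an unmarked pair changes $\log r$ by less than $\varepsilon$ twice.
* An unmarked pair produced from the marked one in the first half-step has change at most $4\varepsilon$, and its descendants in the second half-step at most $5\varepsilon$.
* An unmarked pair produced from $(W_0,V_0)$ in the second half-step satisfies $|\log r-\log\rho|\le3\varepsilon$, as in (8), so by (7) its total change is at most $4\varepsilon$.
* The final marked pair satisfies $|\log r-\log\rho|\le\varepsilon'$, so by (7) its change is at most $\varepsilon+\varepsilon'\le2\varepsilon$.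

**Step 6: the homeomorphism.** For $x\in C$ let $U^n(x)$ be the set of $P_n$ containing $x$ and $V^n(x)$ the set matched with it. The $V^n(x)$ are nested nonempty compact sets with diameters tending to $0$; let $h(x)$ be their common point. By symmetry $h$ is a bijection $C\to D$. It is continuous because it maps $U^n(x)$ into $V^n(x)$, so it is a homeomorphism, and $h(c)=d$. Let $\alpha_n(x)=r(U^n(x),V^n(x))$, a continuous function. By (b) and $\sum\varepsilon_n<\infty$, $\log\alpha_n$ converges uniformly. So $\alpha=\lim\alpha_n:C\to(0,\infty)$ is continuous. By USC, $M(U^n(x))\to\varphi(x)$ and $M(V^n(x))\to\psi(h(x))$. Letting $n\to\infty$ in $M(V^n(x))=\alpha_n(x)M(U^n(x))$ gives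
$$\psi(h(x))=\alpha(x)\varphi(x)\qquad(x\in C).$$
Hence $(x,t)\mapsto(h(x),\alpha(x)t)$ induces a homeomorphism $X(\varphi)\to X(\psi)$ that takes $(c,\varphi(c))$ to $(d,\psi(d))$. $\square$

## 12. Fans with endpoint set $\mathfrak E_c\sqcup\{\mathrm{pt}\}$: proof of Theorem 2

Let $L=X(\varphi_L)$ be the Lelek fan, with $\{\varphi_L>0\}$ dense in $C_L$. It has no isolated endpoint: if $W$ is open in $L$ with $W\cap E(L)=\{e\}$, then $W\subset\overline{\{e\}}=\{e\}$ by density of $E(L)$, so $e$ would be isolated in the nondegenerate continuum $L$.

**Step 1: two fans.** We add one isolated endpoint in two ways.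

(I) $X_{\mathrm I}$ is $L$ with an arc $[p,q]$ attached at $p$ (add an isolated point to $C_L$, with value $1$). Clearly $E(X_{\mathrm I})\cong E(L)\sqcup\{q\}\cong\mathfrak E_c\sqcup\{q\}$.

(II) Fix $c_L$ with $\varphi_L(c_L)>0$ and raise $\varphi_L$ at this one point to $\varphi_L(c_L)+1$. The new function is USC, and $X_{\mathrm{II}}$ is its fan. Equivalently, attach to $L$ an arc $[q',q]$ at the endpoint $q'=(c_L,\varphi_L(c_L))$. The endpoint $q=(c_L,\varphi_L(c_L)+1)$ is isolated, since $\varphi_L<\varphi_L(c_L)+\frac12$ near $c_L$. So $E(X_{\mathrm{II}})\cong(E(L)\setminus\{q'\})\sqcup\{q\}$.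

We show $E(L)\setminus\{q'\}\cong\mathfrak E_c$. Let $g(x)=d(x,c_L)$. By Lemma 2, $E(L)\setminus\{q'\}\cong G(g\varphi_L)$. If $0<s<g(x)\varphi_L(x)$, then $s/g(x)<\varphi_L(x)$, so by density of $G(\varphi_L)$ there are $x_n\to x$ with $0<\varphi_L(x_n)\to s/g(x)$, and $g(x_n)\varphi_L(x_n)\to s$. So the endpoints of the smooth fan $X(g\varphi_L)$ are dense in it, and $G(g\varphi_L)\cong\mathfrak E_c$ by (F2). Hence $E(X_{\mathrm{II}})\cong\mathfrak E_c\sqcup\{q\}$.

**Step 2: $X_{\mathrm I}\not\cong X_{\mathrm{II}}$.** In both fans $q$ is the only isolated endpoint, as $\mathfrak E_c$ has no isolated points. So a homeomorphism would map the leg $[p,q]$ of $X_{\mathrm I}$ to the leg $[p,q]$ of $X_{\mathrm{II}}$. The first is clean. The second contains $q'$ in its interior, and $q'$ is a limit of other endpoints of $L$, which are endpoints of $X_{\mathrm{II}}$. So the second is not clean.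

**Step 3: cutting down the isolated leg.** Now let $X$ be any smooth fan with $E(X)\cong\mathfrak E_c\sqcup\{\mathrm{pt}\}$; we look for a Lelek fan inside it. Write $X=X(\varphi)$ with $\{\varphi>0\}$ dense in $C$, and $E(X)=E_1\sqcup\{q\}$ with $E_1\cong\mathfrak E_c$ clopen and $q=(c,\varphi(c))$. Let
$$m=\limsup_{x\to c,\ x\ne c}\varphi(x)\qquad(m=0\text{ if }c\text{ is isolated in }C).$$
By USC $m\le\varphi(c)$, and $m<\varphi(c)$ because $q$ is isolated in $E(X)$. Let $\varphi_1=\varphi$ off $c$ and $\varphi_1(c)=m$. Then $\varphi_1$ is USC, $G(\varphi_1)\setminus\{(c,m)\}=E_1$, and if $m>0$, then $(c,m)$ is a limit of points of $E_1$. As $G(\varphi_1)\supset E_1$ is infinite, $X(\varphi_1)$ is a smooth fan.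

**Step 4: $G(\varphi_1)$ is dense in $X(\varphi_1)$.** Suppose not. We produce a smooth fan with endpoint set $\mathfrak E_c$ and a clean leg, which cannot exist. Lemma 3 applied to $\varphi_1$ gives a nonempty compact $O\subset C$ and $s>0$ with $\varphi_1\ge s$ on $O$ and $G(\varphi_1|_O)$ clopen in $G(\varphi_1)$. If $c\in O$, then $m\ge s>0$, and the open set $G(\varphi_1|_O)\ni(c,m)$ contains points of $E_1$, so $O\ne\{c\}$. In all cases there is a nonempty relatively clopen $O_1\subset O$ with $c\notin O_1$. The set $A_1=G(\varphi|_{O_1})=G(\varphi_1|_{O_1})$ is clopen in $G(\varphi_1|_O)$, hence in $G(\varphi_1)$; since $A_1\subset E_1$, it is clopen in $E_1$.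

Apply Lemma 4 to $(C,\varphi)$ with $Z=O_1\cup\{c\}$, with $O_1$ in the role of $O$, and with $g(x)=d(x,Z)$. The points of $G(\varphi)$ not over $Z$ form the set $E_1\setminus A_1$. So by (1) the resulting fan has endpoint set homeomorphic to $(E_1\setminus A_1)\sqcup A_1\cong E_1\cong\mathfrak E_c$, and it has a clean leg. By (F2) it is the Lelek fan, whose endpoints are dense, so it has no clean leg. This is a contradiction.

**Step 5: identification of $X$.** By Step 4 and (F2), $X(\varphi_1)$ is a Lelek fan.

If $m=0$, then $X=X(\varphi_1)\cup[p,q]$ with $X(\varphi_1)\cap[p,q]=\{p\}$. A homeomorphism $X(\varphi_1)\to L$ preserves the vertex, so it extends over the attached arcs, and $X\cong X_{\mathrm I}$.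

If $m>0$, then $(c,m)$ is an endpoint of $X(\varphi_1)$, and $X$ is $X(\varphi_1)$ with the arc from $(c,m)$ to $q$ attached at $(c,m)$. Also $\{\varphi_1>0\}=\{\varphi>0\}$ is dense in $C$. By Lemma 8 there is a homeomorphism $X(\varphi_1)\to L$ that takes $(c,m)$ to the endpoint $q'$ of $L$ used in (II). It extends over the attached arcs, and $X\cong X_{\mathrm{II}}$.

So $X_{\mathrm I}$ and $X_{\mathrm{II}}$ are, up to homeomorphism, the only two smooth fans with endpoint set homeomorphic to $\mathfrak E_c\sqcup\{\mathrm{pt}\}$. $\blacksquare$
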